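\title{A zero-dimensional meager homogeneous space that is not strongly homogeneous}

\begin{abstract}
We prove in $\mathsf{ZFC}$ that there is a zero-dimensional, meager, homogeneous, separable metrizable space that is not strongly homogeneous, so that a question of Medvedev has a negative answer in $\mathsf{ZFC}$. The space carries a Borel probability measure that is preserved by every injective Borel map from a Borel subset of the space into the space. Its non-empty clopen subsets are classified up to homeomorphism by their measure, which takes every value in $(0,1]$, and there are $2^{\mathfrak{c}}$ pairwise non-homeomorphic spaces of this kind.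
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, \emph{space} means separable metrizable topological space. A space $X$ is
\begin{itemize}
\item \emph{zero-dimensional} if it has a base consisting of clopen sets;
\item \emph{homogeneous} if for all $x,y\in X$ there is a homeomorphism $h:X\to X$ with $h(x)=y$;
\item \emph{strongly homogeneous} (or \emph{h-homogeneous}) if every non-empty clopen subspace of $X$ is homeomorphic to $X$;
\item \emph{meager} if it is meager in itself, that is, a countable union of nowhere dense subsets of $X$.
\end{itemize}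
Homogeneity says that all points of $X$ look alike; strong homogeneity says that all clopen pieces of $X$ look alike.

For a zero-dimensional space the second property implies the first. Indeed, let $X$ be zero-dimensional and strongly homogeneous, and let $x\neq y$ in $X$. An isolated point would be a clopen set homeomorphic to $X$, so $X$ has none, and we can choose strictly decreasing clopen neighborhood bases $(U_n)$ of $x$ and $(V_n)$ of $y$ with $U_0\cap V_0=\emptyset$. The sets $U_n\setminus U_{n+1}$ and $V_n\setminus V_{n+1}$ are non-empty and clopen, hence homeomorphic. Gluing such homeomorphisms and sending $x$ to $y$ gives a bijection $g:U_0\to V_0$ with $g(U_n)=V_n$ for all $n$, which is therefore a homeomorphism. Now $g$ on $U_0$, $g^{-1}$ on $V_0$ and the identity elsewhere move $x$ to $y$.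

What about the converse? The Cantor set $2^\omega$ is strongly homogeneous: a non-empty clopen subset is a disjoint union of $n$ cylinders for some $n\ge 1$, so is $2^\omega$ itself, and every cylinder is a copy of $2^\omega$. The topological group $\mathbb{Z}\times 2^\omega$, on the other hand, is homogeneous but not strongly homogeneous, because the clopen set $\{0\}\times 2^\omega$ is compact and the whole space is not. This obstruction disappears in a meager space: a clopen subset of a meager space is meager, so by the Baire category theorem it cannot be compact unless it is empty. The simplest zero-dimensional meager homogeneous space, $\mathbb{Q}$, is strongly homogeneous, since its non-empty clopen subsets are countable and have no isolated points, and all non-empty countable spaces without isolated points are homeomorphic. One is led to guess that the answer to the following question of Medvedev, which we take from \cite{CMM}, is yes.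

\begin{quote}
\emph{Is every zero-dimensional meager homogeneous space strongly homogeneous?}
\end{quote}

A solution has been reported under determinacy: Carroy, Medini and M\"uller \cite{CMM} show, in $\mathsf{ZF}+\mathsf{DC}$ together with the Axiom of Determinacy $\mathsf{AD}$, that every zero-dimensional homogeneous space that is not locally compact is strongly homogeneous, and since locally compact spaces are Baire this gives a positive answer under $\mathsf{AD}$. Because $\mathsf{AD}$ contradicts the Axiom of Choice, that theorem does not decide the question in $\mathsf{ZFC}$. The same paper recalls van Douwen's $\mathsf{ZFC}$ example of a zero-dimensional homogeneous space that is neither locally compact nor strongly homogeneous; that example is not claimed to be meager. Here we give a complete proof that in $\mathsf{ZFC}$ the answer is no.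

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:main}
There is a zero-dimensional, meager, homogeneous space $X$ with a clopen set $\emptyset\neq U\subsetneq X$ that is not homeomorphic to $X$.
\end{theorem}

The construction gives a complete description of the clopen subsets of $X$. We write $\mathfrak{c}=2^{\aleph_0}$ and $\cong$ for ``is homeomorphic to''.

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:strong}
The space $X$ of Theorem~\ref{thm:main} can be chosen to carry a Borel probability measure $\nu$, positive on non-empty open sets, with the following properties.
\begin{enumerate}
\item[(1)] If $A\subseteq X$ is Borel and $f:A\to X$ is an injective Borel map, then $f(A)$ is Borel in $X$ and $\nu(f(A))=\nu(A)$. In particular, $X$ admits no Borel injection, hence no embedding, into any proper clopen subset of itself.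
\item[(2)] Non-empty clopen sets $U,V\subseteq X$ are homeomorphic if and only if $\nu(U)=\nu(V)$. Moreover, the following are equivalent: $U$ embeds in $V$; $U$ is homeomorphic to a clopen subset of $V$; there is a Borel injection $U\to V$; $\nu(U)\le\nu(V)$.
\item[(3)] On clopen sets $\nu$ takes every value in $(0,1]$. So the homeomorphism types of non-empty clopen subsets of $X$ correspond bijectively to the points of $(0,1]$.
\item[(4)] There are $2^{\mathfrak{c}}$ pairwise non-homeomorphic such spaces $X$.
\end{enumerate}
\end{theorem}

\section{Measure as an obstruction}\label{sec:idea}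

Let $X$ be zero-dimensional and homogeneous, let $U\subseteq X$ be non-empty and clopen, and fix $y\in U$. For each $x\in X$ a homeomorphism $h_x$ of $X$ with $h_x(x)=y$ gives a clopen neighborhood $h_x^{-1}(U)\cong U$ of $x$. Countably many of these cover $X$, and subtracting from each the earlier ones splits $X$ into countably many clopen pieces, each homeomorphic to a clopen subset of $U$. Thus $U$ contains a copy of every piece of $X$, and what is at stake is whether there is room in $U$ to place all these copies side by side.

A finite measure can forbid this. Suppose that $\nu$ is a finite Borel measure on $X$, positive on non-empty open sets, and that every homeomorphism between clopen subsets of $X$ preserves $\nu$. Then $\nu(U)<\nu(X)$ for every proper clopen subset $U$, so $U\not\cong X$. We therefore look for a space with three properties that pull in different directions: enough homeomorphisms to be homogeneous, so few that all of them preserve a measure, and meagerness.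

The first attempt is a subgroup $H$ of the Cantor group $2^\omega=(\mathbb{Z}/2)^\omega$ with its translation-invariant coin-tossing measure. Translations make $H$ homogeneous, and one can hope to choose $H$ by a transfinite recursion of length $\mathfrak{c}$ that destroys the unwanted maps one at a time. For the measure to descend to $H$, the group must meet every Borel set of positive measure. At each stage of the recursion fewer than $\mathfrak{c}$ points are excluded, so the natural way to achieve this is to meet every Cantor set. But such an $H$ is not meager. It is dense, since cylinders are Cantor sets; so if $H=\bigcup_k N_k$ with $N_k$ nowhere dense in $H$, then the closures $\overline{N_k}$ are nowhere dense in $2^\omega$, and $2^\omega\setminus\bigcup_k\overline{N_k}$ is a dense $G_\delta$ set, which is uncountable and therefore contains a Cantor set disjoint from $H$.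

The remedy is to run the construction inside a fixed meager Borel set of full measure and to meet only the Cantor sets contained in it. That set cannot be a subgroup of $2^\omega$: if $L$ is a Borel subgroup of full measure and $x\in 2^\omega$, then $L\cap(L+x)\neq\emptyset$, so $x\in L$. We give up the group structure on the ambient space instead. In Section~\ref{sec:setting} the group $G$ sits as a closed nowhere dense set of positive measure inside a larger Cantor set $\Omega$, and it acts by measure-preserving homeomorphisms on a meager $\sigma$-compact set $F$ of full measure with $G\subseteq F\subseteq\Omega$. Every subgroup $H\le G$ containing the finitely supported elements determines a meager homogeneous space $X_H\subseteq F$. Sections~\ref{sec:shift}--\ref{sec:H} choose $H$, Section~\ref{sec:rigid} shows that the only Borel self-maps of $X_H$ are pieced together from constants and translations, and Section~\ref{sec:clopen} classifies the clopen sets.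

\section{Standard facts}\label{sec:facts}

We work in $\mathsf{ZFC}$; ``countable'' means at most countable. A space is \emph{Polish} if it is completely metrizable. A map between spaces is \emph{Borel} if preimages of open sets are Borel. The Borel subsets of a subspace $Y\subseteq P$ are exactly the traces $Y\cap M$ of Borel sets $M\subseteq P$. A \emph{Cantor set} is a homeomorphic copy of $2^\omega$, and a subset of a space is \emph{perfect} if it is non-empty, closed and has no isolated points. We use the following.
\begin{enumerate}
\item[(S1)] An uncountable Borel subset of a Polish space contains a Cantor set, and so has cardinality $\mathfrak{c}$. A Cantor set in a space is a perfect subset, and a perfect subset of a Polish space is uncountable by the Baire category theorem, hence of cardinality $\mathfrak{c}$.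
\item[(S2)] A non-empty analytic subset of a Polish space is a continuous image of a Polish space, and the image of a Borel subset of a Polish space under a Borel map into a Polish space is analytic.
\item[(S3)] (Kuratowski's extension theorem \cite[Theorem 12.2]{Kechris}.) A Borel map from an \emph{arbitrary} subset of a Polish space $P$ into a non-empty Polish space $R$ extends to a Borel map $P\to R$.
\item[(S4)] A Polish space has at most $\mathfrak{c}$ Borel subsets. A Borel map between Polish spaces is determined by the preimages of the members of a countable base, so there are at most $\mathfrak{c}^{\aleph_0}=\mathfrak{c}$ such maps between two given Polish spaces.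
\item[(S5)] If $\kappa,\lambda$ are non-zero cardinals and one of them is infinite, then $\kappa\cdot\lambda=\max(\kappa,\lambda)$. In particular, a product of two cardinals below $\mathfrak{c}$ is below $\mathfrak{c}$.
\end{enumerate}

\section{A meager set of full measure with many translations}\label{sec:setting}

For $n\ge 0$ let $A_n=(\mathbb{Z}/2)^{n+1}$ and $B_n=A_n\cup\{*\}$, where $*$ is a new symbol, so that $|B_n|=2^{n+1}+1$. Give these finite sets the discrete topology and put
\[
\Omega=\prod_{n}B_n,\qquad G=\prod_n A_n\subseteq\Omega .
\]
Then $\Omega$ is a Cantor set, and $G$ is a closed subset of $\Omega$ and a compact abelian group in which $u+u=0$ for all $u$. Let $E\le G$ be the countable subgroup of elements with finitely many non-zero coordinates.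

For $x\in\Omega$ write $x|k=(x_0,\dots,x_{k-1})$. For $s\in\prod_{n<k}B_n$ we put $|s|=k$ and call $[s]=\{x\in\Omega:x|k=s\}$ a \emph{cylinder of length $k$}; cylinders form a clopen base of $\Omega$. Concatenation is written $s^{\frown}(\dots)$. Let $\mu$ be the product of the uniform probability measures on the $B_n$. All cylinders of length $k$ have the same measure
\[
m_k=\prod_{n<k}|B_n|^{-1},
\]
and $m_k\to 0$; so $\mu$ vanishes on points and is positive on non-empty open sets.

Let $F$ be the set of points with only finitely many stars:
\[
F_k=\{x\in\Omega: x_n\neq * \text{ for all } n\ge k\},\qquad F=\bigcup_k F_k .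
\]
Each $F_k$ is closed in $\Omega$, and $F_0=G$. The event $x_n=*$ has probability $|B_n|^{-1}$ and $\sum_n|B_n|^{-1}<\infty$, so the Borel--Cantelli lemma gives $\mu(F)=1$. Hence $\mu(F_k)>0$ for some $k$, and $\mu(G)=\mu(F_k)\prod_{n<k}|A_n|/|B_n|>0$. This is the only place where the growth of the groups $A_n$ is needed in the proof. It cannot be dropped: with $A_n=\mathbb{Z}/2$ for all $n$ we would have $\mu(F_k)=\lim_j(2/3)^j=0$, and $F$ would be null.

To transfer the group structure from $G$ to $F$ we replace stars by zeros. Define the continuous map $\rho:\Omega\to G$ by
\[
\rho(x)_n=\begin{cases}x_n&\text{if }x_n\neq *,\\ 0&\text{if }x_n=*.\end{cases}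
\]
It is the identity on $G$. A point $x\in F$ is determined by $\rho(x)$ and the finite set $\{n:x_n=*\}$, so
\begin{equation}\label{eq:ctble}
F\cap\rho^{-1}(u)\ \text{ is countable for every }u\in G .
\end{equation}
For a subgroup $H$ with $E\le H\le G$ put
\[
X_H=\{x\in F:\rho(x)\in H\}.
\]
Since $\rho$ is the identity on $G$, we have $X_H\cap G=H$.

\begin{definition}\label{def:tau}
Let $|s|=|t|=k$ and $d\in G$. The \emph{translation} $\tau^{s,t}_d:[s]\to[t]$ sends $x\in[s]$ to the point $y\in[t]$ with $y_n=x_n+d_n$ if $n\ge k$ and $x_n\neq *$, and $y_n=*$ if $n\ge k$ and $x_n=*$.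
\end{definition}

In each coordinate $n\ge k$ the map $\tau^{s,t}_d$ acts by a permutation of $B_n$ that fixes $*$ and is its own inverse. Therefore $\tau^{s,t}_d$ is a homeomorphism of $[s]$ onto $[t]$ with inverse $\tau^{t,s}_d$, it preserves $\mu$, and it maps $F\cap[s]$ onto $F\cap[t]$.

\begin{lemma}\label{lem:tau}
Let $E\le H\le G$ and $d\in H$. Then $\tau^{s,t}_d$ maps $X_H\cap[s]$ onto $X_H\cap[t]$.
\end{lemma}

\begin{proof}
Let $x\in X_H\cap[s]$ and $y=\tau^{s,t}_d(x)\in F\cap[t]$. For every $n\ge|s|$ with $x_n\neq *$ we have $\rho(y)_n=\rho(x)_n+d_n$. As $x\in F$, this covers all but finitely many $n$, so $\rho(y)\in\rho(x)+d+E\subseteq H$ and $y\in X_H$. The same argument for the inverse $\tau^{t,s}_d$ shows that the map is onto.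
\end{proof}

The equation $\rho(y)=\rho(x)+d$ holds only up to finitely many coordinates, namely the first $|s|$ and the stars of $x$. This is why we work in $F$, where stars are finite in number, and why $H$ has to contain $E$.

\begin{lemma}\label{lem:top}
For every subgroup $H$ with $E\le H\le G$, the space $X_H$ is dense in $\Omega$, zero-dimensional, meager and homogeneous.
\end{lemma}

\begin{proof}
Write $X=X_H$. Every point with only finitely many coordinates different from $0$ lies in $F$ and has $\rho$-image in $E$, so it lies in $X$. In particular $s^{\frown}(0,0,\dots)\in X\cap[s]$, so $X$ is dense. The traces of cylinders form a clopen base of $X$.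

\emph{Meager.} We have $X=\bigcup_k(X\cap F_k)$, and $X\cap F_k$ is closed in $X$. A non-empty open subset of $X$ contains $X\cap[s]$ for some $s$ with $|s|\ge k$, and this set contains the point $s^{\frown}(*,0,0,\dots)$, which is not in $F_k$. So $X\cap F_k$ has empty interior in $X$.

\emph{Homogeneous.} Let $x,y\in X$. Choose $k$ with $x,y\in F_k$, put $s=x|k$, $t=y|k$, and define $d\in G$ by $d_n=0$ for $n<k$ and $d_n=x_n+y_n$ for $n\ge k$. Then $d$ agrees with $\rho(x)+\rho(y)$ from the $k$th coordinate on, so $d\in\rho(x)+\rho(y)+E\subseteq H$, and $\tau^{s,t}_d(x)=y$ because $x_n+d_n=y_n$ for $n\ge k$. If $s=t$, take $\tau^{s,s}_d$ on $X\cap[s]$ and the identity elsewhere. If $s\neq t$, take $\tau^{s,t}_d$ on $X\cap[s]$, $\tau^{t,s}_d$ on $X\cap[t]$, and the identity elsewhere. By Lemma~\ref{lem:tau} this is a homeomorphism of $X$, and it takes $x$ to $y$.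
\end{proof}

All topological requirements of the question are now met, whatever $H$ is. The whole freedom in the choice of $H$ is available for the measure. The smallest choice $H=E$ fails because $X_E$ is countable by \eqref{eq:ctble}, hence $\mu$-null. The largest choice $H=G$, for which $X_G=F$, fails for a more instructive reason.

\section{One map destroyed by hand}\label{sec:shift}

Let $\iota_n:B_n\to B_{n+1}$ append a bit $0$ to the elements of $A_n$ and send $*$ to $*$. It is injective, and its restriction $A_n\to A_{n+1}$ is a group homomorphism. Consider the shift
\[
h(x)=(*,\iota_0(x_0),\iota_1(x_1),\dots),\qquad x\in\Omega .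
\]
It is a continuous injection of the compact space $\Omega$, hence an embedding, and it maps $F$ into the proper clopen subset $F\cap[(*)]$ of $F$. It is as far from measure-preserving as possible: $\mu(h(\Omega))=\lim_N \frac13\prod_{n<N}|B_n|/|B_{n+1}|=\lim_N |B_N|^{-1}=0$. So $H$ must be chosen in such a way that $h$ does not map $X_H$ into itself.

Let $\sigma:G\to G$ be the injective homomorphism $\sigma(u)=(0,\iota_0(u_0),\iota_1(u_1),\dots)$. Since $\iota_n(*)=*$ and $\iota_n(0)=0$, we have $\rho\circ h=\sigma\circ\rho$. It therefore suffices to have one $u\in H$ with $\sigma(u)\notin H$: then $u\in X_H$ and $h(u)\notin X_H$.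

Imagine that we are in the middle of a recursion. We have a subgroup $H'$ of elements already put into $H$ and a set $Z'$ of elements promised to stay out, with $H'\cap Z'=\emptyset$ and $|H'|,|Z'|<\mathfrak{c}$. Because every element of $G$ is its own inverse, for all $u\in G$,
\begin{equation}\label{eq:adjoin}
\langle H',u\rangle=H'\cup(H'+u),\qquad (H'+u)\cap Z'=\emptyset\iff u\notin H'+Z' .
\end{equation}
We want to add $u$ to $H'$ and $v=\sigma(u)$ to $Z'$ while keeping the two sets disjoint. By \eqref{eq:adjoin} this amounts to three conditions:
\[
u\notin H'+Z',\qquad v\notin H',\qquad v+u\notin H' .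
\]
The first excludes fewer than $\mathfrak{c}$ elements $u$, by (S5). The second excludes at most $|H'|$ elements because $\sigma$ is injective. So does the third, because the homomorphism $u\mapsto\sigma(u)+u$ is injective too: if $\sigma(u)=u$, then $u_0=0$ and $u_{n+1}=\iota_n(u_n)$, so $u=0$ by induction. As $|G|=\mathfrak{c}$, a suitable $u$ exists, and the shift is destroyed.

For a general Borel map $h:\Omega\to\Omega$ we look in the same way for $x\in F$ such that $u=\rho(x)$ and $v=\rho(h(x))$ satisfy the three conditions. Two kinds of map resist. If $h$ is constant with value in $X_{H'}$, then $v\in H'$ for all $x$. If $h$ is the translation $\tau^{\emptyset,\emptyset}_d$ with $d\in H'$ and $E\le H'$, then $v+u\in d+E\subseteq H'$ for all $x\in F$. Maps pieced together from countably many of these resist as well. The next definition contains all of them, and the next section shows that nothing outside it resists.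

\begin{definition}\label{def:tame}
A Borel map $h:\Omega\to\Omega$ is \emph{tame} if there is a countable set $D\subseteq G$ such that for all but countably many $x\in F$,
\[
h(x)\in F\quad\text{and}\quad\bigl(\rho(h(x))\in D\ \text{ or }\ \rho(h(x))+\rho(x)\in D\bigr).
\]
\end{definition}

There are two alternatives here because $\langle H',u\rangle$ is a union of two cosets of $H'$. This is the reason for taking groups of exponent two: otherwise each coset $H'+ju$, $j\in\mathbb{Z}$, would contribute a condition.

\section{Maps that are not tame}\label{sec:nontame}

For the shift, both $v$ and $v+u$ were injective functions of $u$. For a general map that is not tame we know only that the pairs $(v,v+u)$ cannot be captured by \emph{countably} many values of the two coordinates, whereas we must escape from $H'$, which may be uncountable. If the Continuum Hypothesis held, $H'$ would be countable and there would be no gap. In $\mathsf{ZFC}$ the gap is closed by a perfect set argument, and this is where it matters that the maps are Borel.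

A \emph{line} in $G\times G$ is a set of the form $\{a\}\times G$ or $G\times\{a\}$.

\begin{lemma}\label{lem:lines}
Let $A\subseteq G\times G$ be an analytic set that is not covered by countably many lines. Then there is $Q\subseteq A$ with $|Q|=\mathfrak{c}$ such that any two distinct points of $Q$ differ in both coordinates.
\end{lemma}

\begin{proof}
By (S2) there are a Polish space $Y$ and a continuous map $\phi:Y\to G\times G$ with $\phi(Y)=A$. Call a set $W\subseteq Y$ \emph{small} if $\phi(W)$ is covered by countably many lines. Subsets and countable unions of small sets are small, and $Y$ is not small.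

\emph{Removing the small part.} Let $O$ be the union of all small open subsets of $Y$. Since $Y$ is second countable, $O$ is the union of countably many of them, so $O$ is small. Hence $Y'=Y\setminus O$ is a non-empty closed set; fix a complete compatible metric on it. No non-empty relatively open $W\subseteq Y'$ is small. For if $W=W'\cap Y'$ with $W'$ open in $Y$ and $W$ is small, then $W'\subseteq W\cup O$ is small, so $W'\subseteq O$ and $W=\emptyset$.

\emph{Splitting.} Let $W_1,\dots,W_m$ be non-empty open subsets of $Y'$, not necessarily distinct, and let $\delta>0$. Choose $y_i\in W_i$ successively so that $\phi(y_i)$ avoids the $2(i-1)$ lines through $\phi(y_1),\dots,\phi(y_{i-1})$; this is possible because $W_i$ is not small. Then the points $\phi(y_i)$ differ pairwise in both coordinates. By continuity of $\phi$ there are open neighborhoods $W_i'$ of $y_i$ in $Y'$, of diameter less than $\delta$ and with $\overline{W_i'}\subseteq W_i$, such that for $i\neq j$ the sets $\phi(W_i')$ and $\phi(W_j')$ have disjoint first projections and disjoint second projections.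

\emph{The scheme.} Put $W_\emptyset=Y'$. Given $W_s$ for $s\in 2^n$, apply the splitting step with $\delta=2^{-n-1}$ to the list in which every $W_s$ occurs twice, and call the two sets obtained inside $W_s$ respectively $W_{s^{\frown}0}$ and $W_{s^{\frown}1}$. For $z\in 2^\omega$, completeness gives a point $y_z\in\bigcap_n W_{z|n}$. If $z\neq z'$, pick $n$ with $z|n\neq z'|n$; then $\phi(y_z)\in\phi(W_{z|n})$ and $\phi(y_{z'})\in\phi(W_{z'|n})$ differ in both coordinates. So $Q=\{\phi(y_z):z\in 2^\omega\}$ is as required.
\end{proof}

Each line contains at most one point of $Q$, so fewer than $\mathfrak{c}$ lines miss some point of $Q$. This is the form in which the lemma is used.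

\begin{lemma}\label{lem:kill}
Let $h:\Omega\to\Omega$ be Borel and not tame. Let $H'\le G$ be a subgroup and $Z'\subseteq G$ a set with $|H'|,|Z'|<\mathfrak{c}$. Then there is $x\in F$ such that, with $u=\rho(x)$ and $v=\rho(h(x))$, we have $u\notin H'+Z'$ and either $h(x)\notin F$ or $v\notin H'\cup(H'+u)$.
\end{lemma}

\begin{proof}
Let $R=\{x\in F:\rho(x)\in H'+Z'\}$. By \eqref{eq:ctble} and (S5), $|R|\le|H'+Z'|\cdot\aleph_0<\mathfrak{c}$. Let $B=F\cap h^{-1}(F)$, a Borel set.

If $F\setminus B$ is uncountable, it has cardinality $\mathfrak{c}$ by (S1), and any $x\in(F\setminus B)\setminus R$ satisfies $u\notin H'+Z'$ and $h(x)\notin F$.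

Suppose now that $F\setminus B$ is countable. The map
\[
\psi:B\to G\times G,\qquad\psi(x)=\bigl(\rho(h(x)),\ \rho(h(x))+\rho(x)\bigr)
\]
is Borel, so $\psi(B)$ is analytic by (S2). If $\psi(B)$ were covered by countably many lines, the set $D$ of the fixed coordinates of these lines would satisfy Definition~\ref{def:tame} for every $x\in B$, and $h$ would be tame. So Lemma~\ref{lem:lines} gives $Q\subseteq\psi(B)$. For $q\in Q$ choose $x_q\in B$ with $\psi(x_q)=q$; these points are pairwise distinct. Each element of $H'$ is the first coordinate of at most one $q\in Q$ and the second coordinate of at most one, so at most $2|H'|<\mathfrak{c}$ points of $Q$ have a coordinate in $H'$. Also, $x_q\in R$ for fewer than $\mathfrak{c}$ points $q$. Take any other $q$ and let $x=x_q$. Then $u\notin H'+Z'$, $v\notin H'$ and $v+u\notin H'$, and the last condition says $v\notin H'+u$.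
\end{proof}

\section{The subgroup $H$}\label{sec:H}

We now run the recursion. Each stage has two tasks: meeting one perfect set, so that $\mu$ will descend to $X_H$, and destroying one map. To obtain many different groups, the first task includes a binary choice. The recursion rests on well-orderings of sets of size $\mathfrak{c}$, and this is the essential use of the Axiom of Choice.

\begin{proposition}\label{prop:H}
There is a subgroup $H$ with $E\le H\le G$ such that
\begin{enumerate}
\item[(a)] $H$ meets every perfect subset of $G$;
\item[(b)] every Borel map $h:\Omega\to\Omega$ with $h(X_H)\subseteq X_H$ is tame.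
\end{enumerate}
Moreover, there is a family $\{H^\varepsilon:\varepsilon\in 2^{\mathfrak{c}}\}$ of pairwise distinct such subgroups.
\end{proposition}

\begin{proof}
By (S4) we can list the perfect subsets of $G$ as $\{P_\alpha:\alpha<\mathfrak{c}\}$ and the Borel maps $\Omega\to\Omega$ as $\{h_\alpha:\alpha<\mathfrak{c}\}$. Fix a well-ordering of $\Omega$; whenever a point is chosen below, it is the least suitable one. Fix $\varepsilon:\mathfrak{c}\to\{0,1\}$. We define increasing sequences of subgroups $H_\alpha\le G$ and sets $Z_\alpha\subseteq G$, for $\alpha<\mathfrak{c}$, such that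
\begin{equation}\label{eq:inv}
H_\alpha\cap Z_\alpha=\emptyset,\qquad |H_\alpha|,|Z_\alpha|\le|\alpha|+\aleph_0<\mathfrak{c},
\end{equation}
and such that $H_\alpha,Z_\alpha$ depend only on the restriction of $\varepsilon$ to $\alpha$. Start with $H_0=E$ and $Z_0=\emptyset$. At limit ordinals take unions; \eqref{eq:inv} is preserved because the sequences increase and because of (S5). It remains to pass from $\alpha$ to $\alpha+1$.

\emph{Step 1: meeting $P_\alpha$.} Since $|P_\alpha|=\mathfrak{c}$, we can choose
\[
p_0\in P_\alpha\setminus\bigl((H_\alpha+Z_\alpha)\cup H_\alpha\bigr),\qquad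
p_1\in P_\alpha\setminus\bigl((H_\alpha+Z_\alpha)\cup H_\alpha\cup(H_\alpha+p_0)\bigr).
\]
With $i=\varepsilon(\alpha)$ put $H'=\langle H_\alpha,p_i\rangle=H_\alpha\cup(H_\alpha+p_i)$ and $Z'=Z_\alpha\cup\{p_{1-i}\}$. Then $H'\cap Z'=\emptyset$, by four checks: $H_\alpha\cap Z_\alpha=\emptyset$ by \eqref{eq:inv}; $(H_\alpha+p_i)\cap Z_\alpha=\emptyset$ by \eqref{eq:adjoin}, as $p_i\notin H_\alpha+Z_\alpha$; $p_{1-i}\notin H_\alpha$; and $p_{1-i}\notin H_\alpha+p_i$, since for either value of $i$ this says $p_0+p_1\notin H_\alpha$, which holds by the choice of $p_1$.

\emph{Step 2: destroying $h_\alpha$.} If $h_\alpha$ is tame, put $H_{\alpha+1}=H'$ and $Z_{\alpha+1}=Z'$. Otherwise take $x,u,v$ from Lemma~\ref{lem:kill} for $h_\alpha,H',Z'$ and put $H_{\alpha+1}=\langle H',u\rangle=H'\cup(H'+u)$, which is disjoint from $Z'$ by \eqref{eq:adjoin}. If $h_\alpha(x)\notin F$, put $Z_{\alpha+1}=Z'$. If $h_\alpha(x)\in F$, then $v\notin H_{\alpha+1}$, and we put $Z_{\alpha+1}=Z'\cup\{v\}$. In all cases \eqref{eq:inv} holds for $\alpha+1$.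

Let $H=H^\varepsilon=\bigcup_\alpha H_\alpha$ and $Z=\bigcup_\alpha Z_\alpha$. Then $H$ is a subgroup containing $E$, and $H\cap Z=\emptyset$. Step~1 gives (a). For (b), suppose that $h_\alpha$ is not tame and let $x$ be the point of Step~2. Then $x\in F$ and $\rho(x)=u\in H$, so $x\in X_H$. But $h_\alpha(x)\notin X_H$, since either $h_\alpha(x)\notin F$ or $\rho(h_\alpha(x))=v\in Z$.

Finally, let $\varepsilon\neq\varepsilon'$ first differ at $\alpha$, say $\varepsilon(\alpha)=0$ and $\varepsilon'(\alpha)=1$. The two recursions agree up to stage $\alpha$ and choose the same $p_0$, which goes into $H^\varepsilon$ and into the forbidden set for $\varepsilon'$. So $p_0\in H^\varepsilon\setminus H^{\varepsilon'}$.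
\end{proof}

From now on $H$ is any subgroup with $E\le H\le G$ satisfying (a) and (b), and $X=X_H$.

\section{The measure $\nu$ and rigidity}\label{sec:rigid}

Property (a) makes $X$ so large inside $F$ that $\mu$ can be read off from traces on $X$.

\begin{lemma}\label{lem:nu}
The set $X$ meets every Borel set $M\subseteq\Omega$ with $\mu(M)>0$. Consequently,
\[
\nu(X\cap M)=\mu(M)\qquad(M\subseteq\Omega\text{ Borel})
\]
defines a Borel probability measure on $X$, which vanishes on points and is positive on non-empty open sets.
\end{lemma}

\begin{proof}
Since $\mu(F)=1$, we have $\mu(M\cap F)>0$, so the Borel set $M\cap F$ is uncountable and contains a Cantor set $K$ by (S1). The set $\rho(K)$ is compact, and it is uncountable by \eqref{eq:ctble}. By (S1) it contains a perfect set, so by (a) there is $x\in K$ with $\rho(x)\in H$. Then $x\in X\cap M$.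

Thus every Borel subset of $\Omega$ disjoint from $X$ is $\mu$-null. If $X\cap M=X\cap M'$, then $M\triangle M'$ is disjoint from $X$, so $\mu(M)=\mu(M')$ and $\nu$ is well defined. If the sets $X\cap M_i$ are pairwise disjoint, then $\mu(M_i\cap M_j)=0$ for $i\neq j$, so $\nu(\bigcup_i(X\cap M_i))=\mu(\bigcup_iM_i)=\sum_i\mu(M_i)$. Also $\nu(X)=\mu(\Omega)=1$ and $\nu(\{x\})=\mu(\{x\})=0$, and a non-empty open subset of $X$ is the trace of a non-empty open set $O\subseteq\Omega$, for which $\mu(O)>0$.
\end{proof}

The proof shows that $X$ meets every Cantor set contained in $F$, while it misses the dense $G_\delta$ set $\Omega\setminus F$ altogether. This is how the conflict between measure and category in Section~\ref{sec:idea} is resolved.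

Property (b) concerns maps defined on all of $\Omega$. The extension theorem (S3) carries it over to maps defined only on $X$, with no definability assumption on $X$.

\begin{proposition}\label{prop:rigid}
Let $A\subseteq X$ be Borel in $X$ and let $f:A\to X$ be Borel. Then $A$ is a disjoint union of countably many sets, Borel in $X$, on each of which $f$ is either constant or equal to the restriction of some $\tau^{s,t}_d$ with $d\in H$.
\end{proposition}

\begin{proof}
Property (b) applies only to maps that send all of $X$ into $X$, so we first extend $f$ to $\tilde f:X\to X$ by the identity on $X\setminus A$. This map is Borel because $A$ is Borel in $X$: for $V\subseteq X$ open, $\tilde f^{-1}(V)=f^{-1}(V)\cup(V\setminus A)$. By (S3), $\tilde f$ extends to a Borel map $h:\Omega\to\Omega$. As $h(X)\subseteq X$, the map $h$ is tame. Let $D\subseteq G$ and $N\subseteq F$ be countable sets such that every $x\in F\setminus N$ satisfies the condition in Definition~\ref{def:tame}. By \eqref{eq:ctble} the set $Y=f(A\cap N)\cup(F\cap\rho^{-1}(D))$ is countable. Consider the countably many sets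
\[
f^{-1}(y)\quad(y\in Y),\qquad A^{s,t}_d=\{x\in A\cap[s]:f(x)=\tau^{s,t}_d(x)\}\quad(d\in D\cap H,\ |s|=|t|).
\]
They are Borel in $X$; for $A^{s,t}_d$, note that its complement in $A\cap[s]$ is the union over all cylinders $[w]$ of the sets $\{x\in A\cap[s]:f(x)\in[w],\ \tau^{s,t}_d(x)\notin[w]\}$.

These sets cover $A$. Let $x\in A$. If $x\in N$ or $\rho(f(x))\in D$, then $f(x)\in Y$. Otherwise $d:=\rho(f(x))+\rho(x)$ lies in $D$, and it lies in $H$ because $x,f(x)\in X$. Choose $k$ with $x,f(x)\in F_k$ and put $s=x|k$, $t=f(x)|k$. For $n\ge k$,
\[
f(x)_n=\rho(f(x))_n=\rho(x)_n+d_n=x_n+d_n ,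
\]
so $f(x)=\tau^{s,t}_d(x)$ and $x\in A^{s,t}_d$. Enumerating the sets and subtracting from each the earlier ones makes them disjoint.
\end{proof}

\begin{corollary}\label{cor:preserve}
If $A\subseteq X$ is Borel and $f:A\to X$ is an injective Borel map, then $f(A)$ is Borel in $X$ and $\nu(f(A))=\nu(A)$.
\end{corollary}

\begin{proof}
Let $A_i$ be the pieces given by Proposition~\ref{prop:rigid}. If $f$ is constant on $A_i$, then by injectivity $A_i$ and $f(A_i)$ have at most one point, so both are Borel and $\nu$-null. Otherwise $f$ agrees on $A_i$ with some $\tau=\tau^{s,t}_d$, $d\in H$, and $A_i=X\cap M$ for a Borel set $M\subseteq[s]$. Since $\tau$ is a bijection $[s]\to[t]$ that maps $X\cap[s]$ onto $X\cap[t]$ by Lemma~\ref{lem:tau}, we get $f(A_i)=X\cap\tau(M)$. So $f(A_i)$ is Borel in $X$ and $\nu(f(A_i))=\mu(\tau(M))=\mu(M)=\nu(A_i)$. By injectivity again, the sets $f(A_i)$ are pairwise disjoint, and we sum over $i$.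
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:top}, $X$ is zero-dimensional, meager and homogeneous. The set $U=\{x\in X:x_0=*\}$ is clopen in $X$ and $\nu(U)=1/|B_0|=1/3$, so $\emptyset\neq U\subsetneq X$. A homeomorphism $f:X\to U$ would be an injective Borel map $X\to X$ with image $U$, and Corollary~\ref{cor:preserve} would give $1=\nu(X)=\nu(U)=1/3$.
\end{proof}

\section{Clopen sets are classified by their measure}\label{sec:clopen}

We have seen that $\nu$ is an invariant of clopen subsets of $X$. We now show that it is a complete invariant and that it takes all possible values. Both facts come from the points of $\Omega$ that are missing from $X$. There is such a point in every cylinder $[s]$, for instance $s^{\frown}(*,*,\dots)\notin F$. We begin with the clopen subsets of $\Omega$.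

\begin{lemma}\label{lem:cyl}
Let $W,W',Q\subseteq\Omega$ be clopen and let $O\subseteq\Omega$ be open.
\begin{enumerate}
\item[(a)] If $\mu(W)=\mu(W')$, then $X\cap W\cong X\cap W'$.
\item[(b)] If $\mu(W)\le\mu(Q)$, then some clopen set $W''\subseteq Q$ has $\mu(W'')=\mu(W)$.
\item[(c)] $O$ is a disjoint union of countably many cylinders, and if $r<\mu(O)$, then some clopen set $Q'\subseteq O$ has $\mu(Q')>r$.
\end{enumerate}
\end{lemma}

\begin{proof}
A clopen set $W$ is compact, hence a finite union of cylinders, hence for all large $k$ a disjoint union of exactly $\mu(W)/m_k$ cylinders of length $k$. For (a), take $k$ that works for $W$ and $W'$, match the cylinders bijectively, and use the homeomorphisms $\tau^{s,t}_0:X\cap[s]\to X\cap[t]$ of Lemma~\ref{lem:tau}. For (b), take $k$ that works for $W$ and $Q$, and let $W''$ be the union of $\mu(W)/m_k$ of the cylinders of $Q$. For (c), two cylinders are nested or disjoint, so the maximal cylinders contained in $O$ partition $O$; the measures of their finite unions have supremum $\mu(O)$.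
\end{proof}

A clopen subset of $X$ is the trace of an open subset of $\Omega$ that need not be closed. To compare two clopen sets $X\cap O$ and $X\cap O^*$ of equal measure we exhaust $O$ and $O^*$ by clopen subsets of $\Omega$ of matching measures, back and forth. There is one difficulty. If $O$ is a single cylinder and $O^*$ is not compact, then no clopen subset of $O^*$ has measure $\mu(O^*)$, so $O$ cannot be matched in one step. The following lemma avoids this by making both sets non-compact, so that something is always left over.

\begin{lemma}\label{lem:puncture}
Every non-empty clopen set $U\subseteq X$ is of the form $X\cap O$ with $O\subseteq\Omega$ open and not compact. For such $O$ and every $W\subseteq O$ clopen in $\Omega$ we have $\mu(O\setminus W)>0$.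
\end{lemma}

\begin{proof}
Write $U=X\cap O'$ with $O'$ open and non-empty, pick $z\in O'\setminus X$ and put $O=O'\setminus\{z\}$. Then $O$ is open and $X\cap O=U$. As $z$ is not isolated in $\Omega$, it lies in the closure of $O$, so $O$ is not closed and hence not compact. If $W\subseteq O$ is clopen in $\Omega$, then $W$ is compact, so $W\neq O$, and $O\setminus W$ is a non-empty open set.
\end{proof}

\begin{proposition}\label{prop:equal}
If $U,U^*\subseteq X$ are non-empty clopen sets with $\nu(U)=\nu(U^*)$, then $U\cong U^*$.
\end{proposition}

\begin{proof}
Write $U=X\cap O$ and $U^*=X\cap O^*$ as in Lemma~\ref{lem:puncture}; then $\mu(O)=\mu(O^*)$. By Lemma~\ref{lem:cyl}(c) and non-compactness, $O=\bigsqcup_{i\in\omega}P_i$ and $O^*=\bigsqcup_{i\in\omega}P_i^*$ with cylinders $P_i,P_i^*$. We choose pairwise disjoint sets $W_j\subseteq O$ and pairwise disjoint sets $W_j^*\subseteq O^*$, all clopen in $\Omega$, with $\mu(W_j)=\mu(W_j^*)$. Suppose that they are chosen for $l<j$, and let $R=\bigcup_{l<j}W_l$ and $R^*=\bigcup_{l<j}W_l^*$. These sets are clopen, and $\mu(O\setminus R)=\mu(O^*\setminus R^*)$.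

If $j=2i$, put $W_j=P_i\setminus R$. By Lemma~\ref{lem:puncture}, $\mu(O\setminus(R\cup W_j))>0$, so
\[
\mu(W_j)<\mu(O\setminus R)=\mu(O^*\setminus R^*).
\]
By Lemma~\ref{lem:cyl}(c) there is a clopen set $Q\subseteq O^*\setminus R^*$ with $\mu(Q)>\mu(W_j)$, and by Lemma~\ref{lem:cyl}(b) a clopen set $W_j^*\subseteq Q$ with $\mu(W_j^*)=\mu(W_j)$. If $j=2i+1$, put $W_j^*=P_i^*\setminus R^*$ and find $W_j\subseteq O\setminus R$ by the same argument with the roles of $O$ and $O^*$ exchanged.

Since $P_i\subseteq\bigcup_{l\le 2i}W_l$ and $P_i^*\subseteq\bigcup_{l\le 2i+1}W_l^*$, we have $O=\bigsqcup_jW_j$ and $O^*=\bigsqcup_jW_j^*$. So $U$ and $U^*$ are partitioned into the open pieces $X\cap W_j$ and $X\cap W_j^*$, which are homeomorphic by Lemma~\ref{lem:cyl}(a). The union of these homeomorphisms is a homeomorphism $U\to U^*$.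
\end{proof}

The clopen subsets of $\Omega$ have only the countably many measures $am_k$ with $a$ an integer. The space $X$ has more clopen sets.

\begin{example}\label{ex:half}
All numbers $|B_n|$ are odd, so no clopen subset of $\Omega$ has measure $1/2$. Let $z=(*,*,\dots)$. For $x\neq z$ look at the first coordinate $x_n$ that is not a star, and let $T^0$, respectively $T^1$, be the set of those $x$ for which the first bit of $x_n\in A_n$ is $0$, respectively $1$. Both sets are open and they partition $\Omega\setminus\{z\}$. The translation $\tau^{\emptyset,\emptyset}_d$, where each $d_n$ has first bit $1$, exchanges them, so $\mu(T^0)=1/2$. Since $z\notin X$, the set $X\cap T^0$ is clopen in $X$, and $\nu(X\cap T^0)=1/2$. Concretely, $T^0$ takes $2^n$ of the cylinders of length $n+1$ inside $[z|n]$ for each $n$, which corresponds to the expansion $1/2=\sum_n 2^n m_{n+1}$.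
\end{example}

In general we expand a real number with respect to the sequence $(m_n)$ and place the corresponding cylinders along a point $z\notin X$.

\begin{lemma}\label{lem:split}
If $V\subseteq X$ is non-empty and clopen and $0<r<\nu(V)$, then there is a set $U\subseteq V$, clopen in $X$, with $\nu(U)=r$.
\end{lemma}

\begin{proof}
Write $V=X\cap O$ with $O$ open, so that $\mu(O)=\nu(V)>r$. By Lemma~\ref{lem:cyl}(c) there is a clopen set $Q\subseteq O$ with $\mu(Q)>r$. Choose $k$ such that $Q$ is a union of $b$ cylinders of length $k$, and let $a=\lfloor r/m_k\rfloor$. From $am_k\le r<bm_k$ we get $b\ge a+1$. Let $W$ be the union of $a$ of these cylinders and let $[t]$ be another one.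

Put $r_k=r-am_k\in[0,m_k)$ and, for $n\ge k$,
\[
j_n=\lfloor r_n/m_{n+1}\rfloor,\qquad r_{n+1}=r_n-j_nm_{n+1}\in[0,m_{n+1}).
\]
Since $r_n<m_n=|B_n|\,m_{n+1}$, we have $0\le j_n\le|B_n|-1$. Since $r_k=\sum_{n=k}^{N-1}j_nm_{n+1}+r_N$ and $r_N<m_N\to0$, we have $r_k=\sum_{n\ge k}j_nm_{n+1}$.

Pick $z\in[t]\setminus X$. For $n\ge k$, the cylinder $[z|n]$ is the union of $|B_n|$ cylinders of length $n+1$, one of which is $[z|(n+1)]$; let $T_n$ be the union of $j_n$ of the other $|B_n|-1$. The sets $T_n\subseteq[z|n]\setminus[z|(n+1)]$ are pairwise disjoint, so $T=\bigcup_{n\ge k}T_n\subseteq[t]$ is open and $\mu(T)=r_k$. If $y\neq z$ lies in the closure of $T$, pick $N\ge k$ with $y\notin[z|N]$; then $y$ lies in the closure of $T\setminus[z|N]=T_k\cup\dots\cup T_{N-1}$, which is clopen, so $y\in T$. As $z\notin X$, the set $X\cap T$ is clopen in $X$. Now $U=X\cap(W\cup T)$ is clopen in $X$, is contained in $X\cap Q\subseteq V$, and has $\nu(U)=am_k+r_k=r$.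
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Take $X=X_H$ and $\nu$ as in Section~\ref{sec:rigid}.

(1) The first statement is Corollary~\ref{cor:preserve}. If $V\subsetneq X$ is clopen, then $\nu(X\setminus V)>0$, so $\nu(V)<1$, whereas a Borel injection $f:X\to V$ would give $1=\nu(f(X))\le\nu(V)$. An embedding is a continuous, hence Borel, injection.

(2) If $U\cong V$, then $\nu(U)=\nu(V)$ by Corollary~\ref{cor:preserve}; the converse is Proposition~\ref{prop:equal}. For the four conditions, suppose that $\nu(U)\le\nu(V)$. There is a clopen set $U'\subseteq V$ with $\nu(U')=\nu(U)$: take $U'=V$ in case of equality, and otherwise use Lemma~\ref{lem:split} with $r=\nu(U)>0$. By Proposition~\ref{prop:equal}, $U\cong U'$. So $U$ is homeomorphic to a clopen subset of $V$; this implies that $U$ embeds in $V$; this implies that there is a Borel injection $f:U\to V$; and this implies $\nu(U)=\nu(f(U))\le\nu(V)$ by Corollary~\ref{cor:preserve}.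

(3) Lemma~\ref{lem:split} with $V=X$ gives all values in $(0,1)$, and $\nu(X)=1$. Every non-empty clopen set has measure in $(0,1]$, so by (2) the map $U\mapsto\nu(U)$ induces a bijection from homeomorphism types of non-empty clopen sets onto $(0,1]$.

(4) Let $X^\varepsilon=X_{H^\varepsilon}$ for $\varepsilon\in2^{\mathfrak{c}}$, with $H^\varepsilon$ as in Proposition~\ref{prop:H}. Everything above applies to each $X^\varepsilon$, and since $X^\varepsilon\cap G=H^\varepsilon$, these are $2^{\mathfrak{c}}$ distinct subsets of $\Omega$. By (S3), a homeomorphism $X^\varepsilon\to X^\delta$ extends to a Borel map $h:\Omega\to\Omega$, and then $X^\delta=h(X^\varepsilon)$. By (S4) there are at most $\mathfrak{c}$ such maps $h$, so each $X^\varepsilon$ is homeomorphic to at most $\mathfrak{c}$ of the spaces $X^\delta$. If $\kappa$ is the number of homeomorphism classes in the family, then $2^{\mathfrak{c}}\le\kappa\cdot\mathfrak{c}=\max(\kappa,\mathfrak{c})$ by (S5). Since $\mathfrak{c}<2^{\mathfrak{c}}$, this forces $\kappa\ge2^{\mathfrak{c}}$, and $\kappa\le 2^{\mathfrak{c}}$ because the family has $2^{\mathfrak{c}}$ members.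
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMM}
Rapha\"el Carroy, Andrea Medini, Sandra M\"uller,
\emph{Every zero-dimensional homogeneous space is strongly homogeneous under determinacy},
arXiv:1806.00332 (2018).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
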